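\title{Permanents of matrices with sparse unit rows: the critical exponent}

\begin{abstract}
Let $p_c(r)=r\log r/\log r!$. We prove that a real $n\times n$ matrix whose $i$-th row has at most $r_i$ nonzero entries and is a unit vector in $\ell_{p_c(r_i)}$ has permanent at most $1$. We determine all cases of equality, and we deduce an upper bound for arbitrary exponents together with an exact criterion for when it is attained; in particular, the largest permanent of an $n\times n$ matrix with unit rows in $\ell_p$ is $\max\{1,n!\,n^{-n/p}\}$. The proof turns the bound into an entropy inequality for random permutations, reveals the rows in a random order, and reduces everything to an inequality that describes how the entropy of a single distribution drops when one point is removed.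
\end{abstract}

\section{The problem and the results}\label{sec:intro}

The permanent of a real $n\times n$ matrix $A=(a_{ij})$ is
\[
\operatorname{per}(A)=\sum_{\sigma\in S_n}\prod_{i=1}^n a_{i\sigma(i)} .
\]
It is linear in each row, so it is natural to normalize the rows and ask how large it can be. For $x\in\mathbb{R}^n$ and $0<p<\infty$ put $\|x\|_p=(\sum_j|x_j|^p)^{1/p}$, and put $\|x\|_\infty=\max_j|x_j|$; we use the convention $1/\infty=0$, and we say ``unit vector in $\ell_p$'' for $\|x\|_p=1$ also when $p<1$. For integers $1\le r_1,\dots,r_n\le n$ and exponents $p_1,\dots,p_n\in(0,\infty]$ let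
\[
U(n;\,r_1,\dots,r_n;\,p_1,\dots,p_n)
\]
be the maximum of $\operatorname{per}(A)$ over all real $n\times n$ matrices $A$ whose $i$-th row $a_i$ has at most $r_i$ nonzero entries and satisfies $\|a_i\|_{p_i}=1$. These matrices form a compact set, so the maximum exists. All logarithms are natural, $|A|$ is the matrix $(|a_{ij}|)$, $I_n$ is the identity matrix and $J_n$ is the $n\times n$ matrix of ones.

The identity matrix is always admissible, so $U\ge1$. If all $p_i$ equal $1$, then $U=1$: expanding $\prod_i\sum_j|a_{ij}|=1$ gives a sum over all maps from rows to columns, and the permanent of $|A|$ keeps only the bijections. For larger exponents a row can spread out at a smaller cost, and there is an obvious competitor to the identity. If $r_i=r\ge2$ and $p_i=p$ for all $i$, then $r^{-1/p}J_r\oplus I_{n-r}$ is admissible and has permanent $r!\,r^{-r/p}$. This number is at most $1$ exactly when $p\le p_c(r)$, where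
\[
p_c(r)=\frac{r\log r}{\log r!},\qquad\text{that is,}\qquad r^{1/p_c(r)}=(r!)^{1/r}\qquad(r\ge2).
\]
So $p_c(r)$ is the exponent at which the flat $r\times r$ block catches up with the identity. We have $p_c(2)=2$, and $1<p_c(r)\le2$ for all $r\ge2$, because $r!<r^r$ and $(r!)^2=\prod_{k=1}^r k(r+1-k)\ge r^r$, where $k(r+1-k)-r=(k-1)(r-k)\ge0$. Moreover $p_c(r)\to1$, because $e^r\ge r^r/r!$ gives $1/p_c(r)\ge1-1/\log r$.

One would guess that no matrix does better than these two extremes, the most concentrated and the most spread out. For $n=r_1=r_2=2$ this is the Cauchy--Schwarz inequality: if $(a,b)$ and $(c,d)$ are unit vectors in $\ell_2$, then $ad+bc\le1$. The question, which comes from Samorodnitsky's paper \cite{Sam}, is whether the guess is right for all $n$, even when each row has its own support size $r_i$ and its own exponent $p_c(r_i)$: is it true that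
\[
U\bigl(n;\,r_1,\dots,r_n;\,p_c(r_1),\dots,p_c(r_n)\bigr)\le1\ ?
\]
The expression $p_c(1)$ is $0/0$, but a unit row with $r_i=1$ has a single nonzero entry $\pm1$ whatever the exponent is, so for $r_i=1$ we let $p_c(r_i)$ stand for an arbitrary exponent. The answer is yes.

\begin{theorem}\label{thm:main}
Let $1\le r_1,\dots,r_n\le n$. If the $i$-th row $a_i$ of the real $n\times n$ matrix $A$ has at most $r_i$ nonzero entries and $\|a_i\|_{p_c(r_i)}=1$ for every $i$, then $\operatorname{per}(A)\le1$. Hence $U(n;r_1,\dots,r_n;p_c(r_1),\dots,p_c(r_n))\le1$.
\end{theorem}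

We derive this from a statement about random permutations. Let $H$ denote Shannon entropy (recalled in Section~\ref{sec:entropy}), and put
\begin{equation}\label{eq:theta}
\theta_r=\frac1{p_c(r)}=\frac1r\sum_{k=1}^r\frac{\log k}{\log r}\quad(r\ge2),\qquad \theta_1=0 .
\end{equation}
The value of $\theta_1$ is immaterial: it only ever multiplies an entropy equal to $0$.

\begin{theorem}\label{thm:entropy}
Let $R_1,\dots,R_n\subseteq\{1,\dots,n\}$ with $|R_i|=r_i$, and let $\sigma$ be a random element of $S_n$ such that $\sigma(i)\in R_i$ almost surely for every $i$. Then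
\[
H(\sigma)\le\sum_{i=1}^n\theta_{r_i}H(\sigma(i)).
\]
\end{theorem}

With the constants $\theta_{r_i}$ replaced by $1$, this is the subadditivity of entropy, which holds for any random map. The constants $\theta_r<1$ measure what is gained from the fact that no column is used twice. If $\sigma$ is uniform on $S_n$ with $n\ge2$ and all $r_i=n$, both sides equal $\log n!$.

The extremal matrices are assembled from the examples seen so far: the block $[1]$, the flat block, and the equality cases of the Cauchy--Schwarz inequality.

\begin{theorem}\label{thm:equality}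
Let $A$ be as in Theorem~\ref{thm:main}. Then $\operatorname{per}|A|=1$ if and only if, after permuting rows and columns, $|A|$ is a direct sum of blocks of the following types:
\begin{enumerate}
\item[(i)] $1\times1$ blocks $[1]$, with any value of $r_i$;
\item[(ii)] $r\times r$ blocks, $r\ge3$, with all entries equal to $r^{-1/p_c(r)}$, whose rows all have $r_i=r$;
\item[(iii)] $2\times2$ blocks $\begin{pmatrix}\sqrt x&\sqrt{1-x}\\ \sqrt{1-x}&\sqrt x\end{pmatrix}$, $0<x<1$, whose rows both have $r_i=2$.
\end{enumerate}
Moreover, $\operatorname{per}(A)=1$ if and only if in addition $A=D_1|A|D_2$ with diagonal $\pm1$ matrices $D_1,D_2$ satisfying $\det D_1\det D_2=1$.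
\end{theorem}

The critical exponents control all others, by rescaling the rows.

\begin{theorem}\label{thm:all}
For $1\le r_1,\dots,r_n\le n$ and $p_1,\dots,p_n\in(0,\infty]$,
\[
U(n;r_1,\dots,r_n;p_1,\dots,p_n)\le\prod_{i=1}^n\max\Bigl\{1,\ (r_i!)^{1/r_i}\,r_i^{-1/p_i}\Bigr\}.
\]
For $r\ge2$ let $m_r=\#\{i:r_i=r,\ p_i>p_c(r)\}$ and $e_r=\#\{i:r_i=r,\ p_i=p_c(r)\}$. Equality holds if and only if $r\lceil m_r/r\rceil\le m_r+e_r$ for every $r\ge2$.
\end{theorem}

The condition says that the $m_r$ rows with $p_i>p_c(r)$ can be completed to full $r\times r$ blocks by rows with $p_i=p_c(r)$.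

\begin{corollary}\label{cor:cons}
\begin{enumerate}
\item[(a)] For $2\le r\le n$ and $0<p\le\infty$ we have $U(n;r,\dots,r;p,\dots,p)\le1$ if and only if $p\le p_c(r)$.
\item[(b)] For $n\ge2$ and $0<p\le\infty$ we have $U(n;n,\dots,n;p,\dots,p)=\max\{1,\,n!\,n^{-n/p}\}$. Thus the maximal permanent for unit $\ell_p$ rows is attained at $I_n$ or at $n^{-1/p}J_n$, with the transition exactly at $p=p_c(n)$.
\item[(c)] \textup{(Br\`egman--Minc bound.)} A $0/1$ matrix $A$ with row sums $r_i\ge1$ satisfies $\operatorname{per}(A)\le\prod_i(r_i!)^{1/r_i}$.
\end{enumerate}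
\end{corollary}

Section~\ref{sec:entropy} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:entropy}. Sections~\ref{sec:order}--\ref{sec:delete} prove Theorem~\ref{thm:entropy}, and Sections~\ref{sec:equality} and~\ref{sec:all} prove the remaining statements.

\section{From permanents to entropy}\label{sec:entropy}

Put $\eta(x)=-x\log x$ for $0<x\le1$ and $\eta(0)=0$. The entropy of a probability vector $P$ on a finite set is $H(P)=\sum_j\eta(P_j)$, and the entropy $H(X)$ of a random variable with finitely many values is the entropy of its law. The conditional entropy $H(X\mid Y)$ is the average, with weights $\Pr(Y=y)$, of the entropy of the law of $X$ given $Y=y$. For a set $s$ with $P(s)=\sum_{j\in s}P_j>0$, let $P|_s$ be the conditioned vector $(P_j/P(s))_{j\in s}$; when $P(s)=0$ we read $P(s)H(P|_s)$ as $0$. We use four standard facts.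

\begin{enumerate}
\item[(E1)] \emph{Chain rule.} $H(X_1,\dots,X_n)=\sum_{i}H(X_i\mid X_1,\dots,X_{i-1})$.
\item[(E2)] \emph{Forgetting increases entropy.} For any function $f$ we have $H(X\mid Y)\le H(X\mid f(Y))$, with equality if and only if, for every $y$ with $\Pr(Y=y)>0$, the law of $X$ given $Y=y$ equals the law of $X$ given $f(Y)=f(y)$. Indeed, the law of $X$ given $f(Y)=s$ is a weighted average of the laws of $X$ given $Y=y$ over the $y$ with $f(y)=s$, and $H$ is a strictly concave function of the probability vector.
\item[(E3)] \emph{Grouping.} For a probability vector $Q$ on $T$ and $l\in T$,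
\[
H(Q)=\eta(Q_l)+\eta(1-Q_l)+(1-Q_l)H(Q|_{T\setminus l}),
\]
where $T\setminus l$ means $T\setminus\{l\}$. This follows by summing $\eta(uv)=u\,\eta(v)+v\,\eta(u)$ with $u=1-Q_l$ over the coordinates $v$ of $Q|_{T\setminus l}$.
\item[(E4)] \emph{Gibbs inequality.} If $P$ is a probability vector and $w_j\ge0$ are weights with $w_j>0$ whenever $P_j>0$, then
\[
H(P)+\sum_{j:P_j>0}P_j\log w_j=\sum_{j:P_j>0}P_j\log\frac{w_j}{P_j}\le\log\sum_{j:P_j>0}w_j\le\log\sum_jw_j .
\]
The first inequality is Jensen's. The two ends are equal if and only if $P_j=w_j/\sum_lw_l$ for all $j$. Taking $w_j=1$ shows that a distribution on $k$ points has entropy at most $\log k$.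
\end{enumerate}

The equality case of (E4) expresses the logarithm of a sum of nonnegative terms as an entropy plus an average. We apply it once as an identity, to the sum that defines the permanent, and once as an inequality, to the sum that defines the norm of each row. The average terms cancel, and only entropies remain.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:entropy}]
Since $\operatorname{per}(A)\le\operatorname{per}|A|$, we may assume $a_{ij}\ge0$ and $\operatorname{per}(A)>0$. For each $i$ choose a set $R_i$ of exactly $r_i$ columns that contains the support of row $i$; this is possible because $r_i\le n$. Let $\sigma$ be the random permutation with law $\mu(\sigma)=\prod_ia_{i\sigma(i)}/\operatorname{per}(A)$. Let $P_{ij}=\Pr(\sigma(i)=j)$, and let $P_i=(P_{ij})_{j\in R_i}$ be the law of $\sigma(i)$; note that $P_{ij}>0$ forces $a_{ij}>0$. Averaging the identity $\log\operatorname{per}(A)=-\log\mu(\sigma)+\sum_i\log a_{i\sigma(i)}$ over $\mu$ gives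
\begin{equation}\label{eq:logper}
\log\operatorname{per}(A)=H(\sigma)+\sum_i\sum_{j:P_{ij}>0}P_{ij}\log a_{ij}.
\end{equation}
Let $r_i\ge2$ and $p=p_c(r_i)$. By (E4) with the weights $w_j=a_{ij}^p$, whose sum is $1$, we have $H(P_i)+p\sum_jP_{ij}\log a_{ij}\le0$, that is,
\begin{equation}\label{eq:gibbs}
\sum_{j:P_{ij}>0}P_{ij}\log a_{ij}\le-\theta_{r_i}H(P_i).
\end{equation}
For $r_i=1$ the only nonzero entry of the row is $1$ and $P_i$ is a point mass, so both sides of \eqref{eq:gibbs} are $0$. Combining \eqref{eq:logper}, \eqref{eq:gibbs} and Theorem~\ref{thm:entropy}, we get $\log\operatorname{per}(A)\le H(\sigma)-\sum_i\theta_{r_i}H(P_i)\le0$.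
\end{proof}

\begin{remark}
Nothing is lost in this reduction, since Theorem~\ref{thm:main} also implies Theorem~\ref{thm:entropy}. Given $\sigma$ with marginals $P_{ij}$, put $a_{ij}=P_{ij}^{\theta_{r_i}}$ if $r_i\ge2$ and $a_{ij}=P_{ij}$ if $r_i=1$. This matrix satisfies the hypotheses of Theorem~\ref{thm:main}, and (E4) on $S_n$ with the weights $\prod_ia_{i\sigma(i)}$ gives $H(\sigma)-\sum_i\theta_{r_i}H(P_i)\le\log\operatorname{per}(A)\le0$.
\end{remark}

\section{Revealing the rows in a random order}\label{sec:order}

Let $\sigma$ and $R_i$ be as in Theorem~\ref{thm:entropy}, and let $P_i$ be the law of $\sigma(i)$ on $R_i$. The chain rule splits $H(\sigma)$ into one term per row, and we would like to bound the term of row $i$ by $\theta_{r_i}H(P_i)$. With a fixed order of the rows this fails: the first row contributes its full entropy $H(P_i)$. Later rows contribute less, because some of their columns are already taken. A random order distributes this saving over all rows.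

Let $\tau$ be a uniformly random linear order on the rows, independent of $\sigma$, and let $Y_i$ be the pair that consists of $\tau$ and the values $\sigma(k)$ for the rows $k$ that precede $i$ in $\tau$. For each fixed order, (E1) writes $H(\sigma)$ as the sum over $i$ of the entropy of $\sigma(i)$ given the values at the preceding rows. Conditioning on $\tau$ does not change the law of $\sigma$, so averaging over the orders gives
\begin{equation}\label{eq:chain}
H(\sigma)=\sum_{i=1}^nH(\sigma(i)\mid Y_i).
\end{equation}
The right side still depends on the joint law of the values $\sigma(k)$, about which we know nothing. We therefore keep only the part of $Y_i$ that comes from injectivity. Let $S_i\subseteq R_i$ be the set of columns in $R_i$ that are not occupied by rows preceding $i$. It contains $\sigma(i)$ and is a function of $Y_i$, so (E2) gives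
\begin{equation}\label{eq:forget}
H(\sigma(i)\mid Y_i)\le H(\sigma(i)\mid S_i).
\end{equation}
The point is that $H(\sigma(i)\mid S_i)$ depends on $P_i$ alone. We first compute it in the two smallest cases.

\subsection*{Two columns}
Let $r_i=2$. Fix $\sigma$, and let $k\ne i$ be the row that occupies the column of $R_i$ other than $\sigma(i)$. With probability $\frac12$ row $k$ precedes row $i$; then $S_i=\{\sigma(i)\}$, and no uncertainty is left. With probability $\frac12$ it does not; then $S_i=R_i$. The probability $\frac12$ is the same for every $\sigma$, so the event $S_i=R_i$ is independent of $\sigma$, and given this event $\sigma(i)$ still has law $P_i$. Hence $H(\sigma(i)\mid S_i)=\frac12H(P_i)=\theta_2H(P_i)$. With \eqref{eq:chain} and \eqref{eq:forget}, this already proves Theorems~\ref{thm:entropy} and~\ref{thm:main} when all $r_i\le2$.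

\subsection*{Three columns}
Let $r_i=3$, and write $R=R_i$, $P=P_i$. Fix $\sigma$. Each of the six relative orders of the three rows that occupy $R$ has probability $\frac16$. If row $i$ comes first (probability $\frac13$), then $S_i=R$ and $\sigma(i)$ has conditional law $P$, as before. If it comes last, then $S_i=\{\sigma(i)\}$. If it comes in the middle, then $S_i=R\setminus l$, where $l$ is one of the two columns other than $\sigma(i)$, and each choice of $l$ corresponds to one order. So $\Pr(\sigma(i)=j,\ S_i=R\setminus l)=P_j/6$ for $j\ne l$; the event $S_i=R\setminus l$ has probability $(1-P_l)/6$, and given it $\sigma(i)$ has law $P|_{R\setminus l}$. Altogether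
\[
H(\sigma(i)\mid S_i)=\frac13\Bigl(H(P)+\frac12\sum_{l\in R}(1-P_l)H(P|_{R\setminus l})+0\Bigr).
\]
By \eqref{eq:theta}, $\theta_3=\frac13\bigl(1+\frac{\log2}{\log3}+0\bigr)$. The two expressions match term by term, and the bound $H(\sigma(i)\mid S_i)\le\theta_3H(P)$ amounts to
\begin{equation}\label{eq:three}
\frac12\sum_{l\in R}(1-P_l)H(P|_{R\setminus l})\le\frac{\log2}{\log3}\,H(P).
\end{equation}
This is an inequality about one distribution on three points. It is an equality for the uniform distribution, where both sides are $\log2$, and for point masses, where both sides are $0$.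

\subsection*{The general case}
Let $P$ be a probability vector on a set $R$ with $|R|=r\ge1$; zero coordinates are allowed. Let $J$ have law $P$, take an independent uniformly random linear order on $R$, and let $S$ be the set that consists of $J$ and the elements of $R$ that come after $J$. Define
\[
\Phi(P)=H(J\mid S).
\]
For $j\in s\subseteq R$ with $|s|=k$, exactly $(r-k)!\,(k-1)!$ of the $r!$ orders put $R\setminus s$ before $j$ and $s\setminus j$ after $j$. Hence
\[
\Pr(J=j,\ S=s)=P_j\,\frac{(r-k)!\,(k-1)!}{r!}=\frac{P_j}{r\binom{r-1}{k-1}} .
\]
The factor does not depend on $j$, so the law of $J$ given $S=s$ is $P|_s$, and $\Pr(S=s)=P(s)/\bigl(r\binom{r-1}{k-1}\bigr)$. Sorting the sets $s$ by size, we obtain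
\begin{equation}\label{eq:Ek}
\Phi(P)=\frac1r\sum_{k=1}^rE_k,\qquad E_k=\binom{r-1}{k-1}^{-1}\sum_{s\subseteq R,\ |s|=k}P(s)H(P|_s).
\end{equation}
Each $j$ lies in $\binom{r-1}{k-1}$ sets of size $k$, so the numbers $P(s)/\binom{r-1}{k-1}$ with $|s|=k$ sum to $1$: the size $|S|$ is uniform on $\{1,\dots,r\}$, and $E_k$ is the mean remaining entropy when $k$ points are left. In particular $E_1=0$ and $E_r=H(P)$.

\begin{lemma}\label{lem:law}
The pair $(\sigma(i),S_i)$ has the law of $(J,S)$ for $R=R_i$ and $P=P_i$. Hence the law of $\sigma(i)$ given $S_i=s$ is $P_i|_s$, and $H(\sigma(i)\mid S_i)=\Phi(P_i)$.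
\end{lemma}

\begin{proof}
Order $R_i$ by declaring that $j$ comes before $j'$ if row $\sigma^{-1}(j)$ precedes row $\sigma^{-1}(j')$ in $\tau$. Since $\sigma$ is a bijection, the rows $\sigma^{-1}(j)$, $j\in R_i$, are $r_i$ distinct rows; since $\sigma(i)\in R_i$, row $i$ is one of them. Given $\sigma$, their relative order under $\tau$ is uniform. So the induced order on $R_i$ is uniform and independent of $\sigma$, in particular of $\sigma(i)$. A column $j\in R_i$ lies in $S_i$ exactly when $\sigma^{-1}(j)$ does not precede $i$, that is, when $j=\sigma(i)$ or $j$ comes after $\sigma(i)$.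
\end{proof}

Both hypotheses of Theorem~\ref{thm:entropy} are used here. For a random map with independent values $\sigma(i)$ we would have $H(\sigma)=\sum_iH(\sigma(i))$, and no constant below $1$ could work.

\section{The entropy left at a random time}\label{sec:phi}

It remains to show $\Phi(P)\le\theta_rH(P)$. Comparing \eqref{eq:Ek} with \eqref{eq:theta}, we aim at $E_k\le\frac{\log k}{\log r}H(P)$ for each $k$. The easy bound $E_k\le\log k$ gives $\Phi(P)\le\frac1r\log r!$ and hence $H(\sigma)\le\sum_i\frac1{r_i}\log r_i!$. When $\sigma$ is uniform on the permutations allowed by a $0/1$ matrix $A$, so that $H(\sigma)=\log\operatorname{per}(A)$, this is the bound of Corollary~\ref{cor:cons}(c). But it is useless when $H(P)$ is small, and we need a bound that is sharp at the uniform distribution and at the point masses at once.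

The ratio $\frac{\log k}{\log r}$ telescopes, which suggests removing one point at a time and showing that the normalized entropy $E_k/\log k$ does not increase as $k$ goes down. One step of this is the following generalization of \eqref{eq:three}, which we prove in Section~\ref{sec:delete}.

\begin{lemma}\label{lem:delete}
Let $Q$ be a probability vector on a set $T$ with $|T|=m\ge2$. Then
\[
\sum_{l\in T}(1-Q_l)\,H(Q|_{T\setminus l})\le(m-1)\,\frac{\log(m-1)}{\log m}\,H(Q).
\]
If $m\ge3$, equality holds if and only if $Q$ is uniform on $T$ or a point mass.
\end{lemma}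

In words: draw $J$ from $Q$, and then reveal a point $L$ chosen uniformly from $T\setminus J$. Then $\Pr(L=l)=(1-Q_l)/(m-1)$, and the lemma says $H(J\mid L)\le\frac{\log(m-1)}{\log m}H(J)$.

\begin{proposition}\label{prop:phi}
For every probability vector $P$ on a set $R$ with $|R|=r\ge1$ we have $\Phi(P)\le\theta_rH(P)$. For $r\ge3$, equality holds if and only if $P$ is uniform on $R$ or a point mass.
\end{proposition}

\begin{proof}
For $r=1$ both sides are $0$. Let $r\ge2$ and $1\le k<r$. Let $T\subseteq R$ with $|T|=k+1$ and $P(T)>0$, and apply Lemma~\ref{lem:delete} to $Q=P|_T$. Here $1-Q_l=P(T\setminus l)/P(T)$, and $Q|_{T\setminus l}=P|_{T\setminus l}$ when $P(T\setminus l)>0$. Multiplying by $P(T)$ gives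
\[
\sum_{l\in T}P(T\setminus l)\,H(P|_{T\setminus l})\le k\,\frac{\log k}{\log(k+1)}\,P(T)H(P|_T),
\]
and for $P(T)=0$ both sides vanish. Sum over all $T$ of size $k+1$. Each set $s$ of size $k$ occurs as $T\setminus l$ exactly $r-k$ times, once for each $l\in R\setminus s$, so
\[
(r-k)\binom{r-1}{k-1}E_k\le k\,\frac{\log k}{\log(k+1)}\binom{r-1}{k}E_{k+1}.
\]
Since $k\binom{r-1}{k}=(r-k)\binom{r-1}{k-1}$, this reads $E_k\le\frac{\log k}{\log(k+1)}E_{k+1}$. Iterating from $k$ up to $r$ gives $E_k\le\frac{\log k}{\log r}E_r=\frac{\log k}{\log r}H(P)$ for $1\le k\le r$, and averaging over $k$ gives the inequality by \eqref{eq:Ek} and \eqref{eq:theta}.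

Let $r\ge3$ and suppose that equality holds. Then $E_k=\frac{\log k}{\log r}H(P)$ for every $k$. For $k=r-1$ this is equality in Lemma~\ref{lem:delete} with $T=R$, $Q=P$ and $m=r\ge3$, so $P$ is uniform or a point mass. Conversely, $E_k=\log k$ for uniform $P$, and all $E_k$ vanish for a point mass.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:entropy}]
By \eqref{eq:chain}, \eqref{eq:forget}, Lemma~\ref{lem:law} and Proposition~\ref{prop:phi},
\[
H(\sigma)=\sum_iH(\sigma(i)\mid Y_i)\le\sum_i\Phi(P_i)\le\sum_i\theta_{r_i}H(P_i).\qedhere
\]
\end{proof}

\section{Removing one point}\label{sec:delete}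

We prove Lemma~\ref{lem:delete}. For $m=2$ both sides are $0$, so let $m\ge3$. The left side involves $m$ different conditioned distributions, but grouping removes them: summing (E3) over $l\in T$ gives
\[
\sum_{l}(1-Q_l)H(Q|_{T\setminus l})=mH(Q)-\sum_l\eta(Q_l)-\sum_l\eta(1-Q_l)=(m-1)H(Q)-\sum_l\eta(1-Q_l).
\]
Put
\[
c=(m-1)-(m-1)\frac{\log(m-1)}{\log m}=\frac{(m-1)\log\frac m{m-1}}{\log m}.
\]
The second form shows $c>0$, and the first shows $c<m-1$, because $\log(m-1)>0$ for $m\ge3$. Lemma~\ref{lem:delete}, with its equality case, is now equivalent to the following statement, in which the coordinates are separated.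

\begin{lemma}\label{lem:sep}
Let $m\ge3$, let $c$ be as above, and put $g(x)=\eta(1-x)-c\,\eta(x)$ for $0\le x\le1$. Then
\[
G(Q):=\sum_{l=1}^mg(Q_l)=\sum_l\eta(1-Q_l)-c\,H(Q)\ge0
\]
for every probability vector $Q$ on $m$ points, with equality if and only if $Q$ is uniform or a point mass.
\end{lemma}

The function $g$ is continuous and $g(0)=g(1)=0$, so $G$ vanishes at the vertices of the simplex. The constant $c$ is the one that makes $G$ vanish at the center as well:
\begin{equation}\label{eq:center}
m\,g\bigl(\tfrac1m\bigr)=(m-1)\log\tfrac m{m-1}-c\log m=0 .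
\end{equation}
A function that vanishes at the vertices and at the center and is positive elsewhere is neither convex nor concave, so Jensen's inequality does not apply. What replaces it is that $g$ has a single inflection point. On $(0,1)$,
\[
g''(x)=\frac cx-\frac1{1-x}=\frac{c-(1+c)x}{x(1-x)},
\]
so $g''>0$ on $(0,x^*)$ and $g''<0$ on $(x^*,1)$, where $x^*=\frac c{1+c}$. This confines a minimizer of $G$ to a segment from the center to a vertex, where the problem has one variable.

\begin{proof}[Proof of Lemma~\ref{lem:sep}]
Let $Q$ be any global minimizer of $G$ on the simplex; one exists by compactness.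

\emph{Step 1: $Q$ is a point mass or has all coordinates in $(0,1)$.} Otherwise there are indices $a,b$ with $Q_a=0$ and $0<Q_b<1$. Move mass $\varepsilon>0$ from $b$ to $a$. Since $g$ is differentiable at $Q_b$ and $\eta(1-\varepsilon)=O(\varepsilon)$, the change of $G$ is
\[
g(\varepsilon)+g(Q_b-\varepsilon)-g(Q_b)=-c\,\varepsilon\log(1/\varepsilon)+O(\varepsilon),
\]
which is negative for small $\varepsilon$ because $c>0$. This contradicts minimality.

\emph{Step 2: if all coordinates are in $(0,1)$, then $Q$ is uniform, or it has one coordinate $x\in(\frac1m,1)$ and $m-1$ coordinates equal to $\frac{1-x}{m-1}$.} For $a\ne b$ the function $t\mapsto g(Q_a+t)+g(Q_b-t)$ has a local minimum at $t=0$, so $g'(Q_a)=g'(Q_b)$ and $g''(Q_a)+g''(Q_b)\ge0$. By the second condition, at most one coordinate exceeds $x^*$. Since $g'$ is strictly increasing on $(0,x^*]$, the first condition shows that all coordinates that are at most $x^*$ are equal. If no coordinate exceeds $x^*$, then $Q$ is uniform. Otherwise one coordinate $x$ is larger than the common value of the others, so $x>\frac1m$.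

\emph{Step 3: the segment from the center to a vertex.} For $x\in[\frac1m,1]$ put $y=\frac{1-x}{m-1}$ and $F(x)=g(x)+(m-1)g(y)$. We claim that $F>0$ on $(\frac1m,1)$. The function $F$ is continuous on $[\frac1m,1]$ and smooth on $[\frac1m,1)$, with $F'(x)=g'(x)-g'(y)$. At $x=\frac1m$ we have $y=x$, so
\[
F\bigl(\tfrac1m\bigr)=0\ \text{ by \eqref{eq:center}},\qquad F'\bigl(\tfrac1m\bigr)=0,\qquad F(1)=g(1)+(m-1)g(0)=0 .
\]
Since $(m-1)y=1-x$ and $(m-1)(1-y)=m-2+x$,
\begin{align*}
F''(x)=g''(x)+\frac{g''(y)}{m-1}
&=\frac cx-\frac1{1-x}+\frac c{1-x}-\frac1{m-2+x}\\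
&=\frac c{x(1-x)}-\frac{m-1}{(1-x)(m-2+x)}
=\frac{c(m-2)-(m-1-c)\,x}{x(1-x)(m-2+x)} .
\end{align*}
The denominator is positive, and the numerator $L(x)$ is an affine function that is strictly decreasing because $c<m-1$. If $L$ had no zero in $(\frac1m,1)$, then $F'$ would be strictly monotone on $[\frac1m,1)$ with initial value $0$, hence of constant sign on $(\frac1m,1)$, and this contradicts $F(\frac1m)=F(1)$. So $L$ has a zero $x_0\in(\frac1m,1)$, and $F$ is strictly convex on $[\frac1m,x_0]$ and concave on $[x_0,1]$. From $F(\frac1m)=F'(\frac1m)=0$ we get $F>0$ on $(\frac1m,x_0]$. On $[x_0,1)$ the graph of $F$ lies above the chord from $(x_0,F(x_0))$ to $(1,0)$, so $F>0$ there too.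

\emph{Conclusion.} By Steps 1 and 2, a minimizer is a point mass, or uniform, or satisfies $G(Q)=F(x)$ with $\frac1m<x<1$. In the first two cases $G(Q)=0$. The third case cannot occur, since $F(x)>0$ while $G$ takes the value $0$. Hence $\min G=0$, and the zeros of $G$, which are its global minimizers, are exactly the point masses and the uniform vector.
\end{proof}

For $m=2$ the same formulas give $c=1=m-1$ and $G\equiv0$. This degeneration is the reason why $\Phi(P)=\theta_2H(P)$ for every $P$ on two points, and why the blocks of type (iii) in Theorem~\ref{thm:equality} carry a free parameter. The proofs of Theorems~\ref{thm:entropy} and~\ref{thm:main} are now complete.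

\section{The cases of equality}\label{sec:equality}

The proof of Theorem~\ref{thm:main} used three inequalities for each row: \eqref{eq:gibbs}, Proposition~\ref{prop:phi} and \eqref{eq:forget}. Equality in the first two determines the shape of each row, but not how the rows fit together.

\begin{example}\label{ex:cycle}
Let $n=3$, $r_i=2$ and $A=2^{-1/2}(J_3-I_3)$. Two permutations have nonzero product, each has $\mu$-probability $\frac12$, and $P_{ij}=\frac12=a_{ij}^2$ for $i\ne j$. So \eqref{eq:gibbs} and Proposition~\ref{prop:phi} are equalities for every row, yet $\operatorname{per}(A)=2\cdot2^{-3/2}<1$. The loss is in \eqref{eq:forget}: the first revealed value determines $\sigma$, even when it occupies no column of $R_i$.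
\end{example}

The block structure must therefore come from equality in \eqref{eq:forget}, and it suffices to look at the first two rows of the order.

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
\emph{Sufficiency.} The permanent is unchanged by permutations of rows and columns, and the permanent of a direct sum is the product of the permanents of the blocks. These are $1$, $r!\,r^{-r/p_c(r)}=1$ and $x+(1-x)=1$.

\emph{Necessity.} We may assume $A\ge0$ and $\operatorname{per}(A)=1$. Take $R_i$, $\sigma$, $P_{ij}$ as in Section~\ref{sec:entropy} and $\tau$, $Y_i$, $S_i$ as in Section~\ref{sec:order}. By \eqref{eq:logper} and \eqref{eq:chain}, the number $-\log\operatorname{per}(A)=0$ is the sum over $i$ of the three nonnegative differences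
\[
\Phi(P_i)-H(\sigma(i)\mid Y_i),\qquad \theta_{r_i}H(P_i)-\Phi(P_i),\qquad -\theta_{r_i}H(P_i)-\sum_{j:P_{ij}>0}P_{ij}\log a_{ij},
\]
so all of them vanish. This gives three facts for every $i$.
\begin{enumerate}
\item[(A)] By the equality case of (E4), $P_{ij}=a_{ij}^{p_c(r_i)}$ for all $j$ if $r_i\ge2$; if $r_i=1$, then $P_{ij}=a_{ij}$ for all $j$, the only nonzero entry being $1$. In particular $(a_{ij})$ and $(P_{ij})$ have the same nonzero positions.
\item[(B)] By Proposition~\ref{prop:phi}, if $r_i\ge3$ then $P_i$ is a point mass or uniform on $R_i$. So for every $i$ the support of $P_i$ has size $1$ or $r_i$; for $r_i\le2$ this is automatic.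
\item[(C)] By (E2) and Lemma~\ref{lem:law}, given any value of $Y_i$ of positive probability, the law of $\sigma(i)$ is $P_i|_{S_i}$.
\end{enumerate}

Call row $i$ \emph{deterministic} if $P_i$ is a point mass. Let $i\ne k$ be nondeterministic rows, and let $j\ne l$ be columns with $P_{ij}>0$ and $P_{kl}>0$. Apply (C) to an order in which $k$ is first and $i$ is second, and to the event $\sigma(k)=l$. Then $S_i=R_i\setminus\{l\}$, which has $P_i$-mass $1-P_{il}>0$, and $\tau$ is independent of $\sigma$, so
\[
\Pr(\sigma(k)=l,\ \sigma(i)=j)=P_{kl}\,\frac{P_{ij}}{1-P_{il}} .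
\]
With $i$ first and $k$ second, the same probability equals $P_{ij}\,P_{kl}/(1-P_{kj})$. Comparing the two expressions gives
\begin{equation}\label{eq:cross}
P_{il}=P_{kj}\qquad\text{whenever } j\in\operatorname{supp}P_i,\ l\in\operatorname{supp}P_k,\ j\ne l .
\end{equation}
Suppose that the two supports meet. If there were $l\in\operatorname{supp}P_k\setminus\operatorname{supp}P_i$, then \eqref{eq:cross} would give $P_{kj}=P_{il}=0$ for every $j\in\operatorname{supp}P_i$, and the supports would be disjoint. So $\operatorname{supp}P_k\subseteq\operatorname{supp}P_i$, and by symmetry they coincide. Thus the supports of two nondeterministic rows are equal or disjoint.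

Every row and every column of $(P_{ij})$ has sum $1$, because $\sigma$ is a bijection. If row $i$ is deterministic with $P_{ij}=1$, then column $j$ has no other nonzero entry, so by (A) we have a block $[1]$ of $A$. Let $R$ be the support of a nondeterministic row. A deterministic row has no nonzero entry in the columns of $R$, by what we just said, so the rows with a nonzero entry in these columns are those with support exactly $R$. The sum of all $P_{ij}$ with $j\in R$ equals $|R|$ when computed by columns and equals the number of these rows when computed by rows. So they form a square block of size $|R|\ge2$ with positive entries, and by (B) each of its rows has $r_i=|R|$. If $|R|=r\ge3$, then $P_{ij}=\frac1r$ on the block by (B), and $a_{ij}=r^{-1/p_c(r)}$ by (A). If $|R|=2$, then $(P_{ij})$ restricted to the block has positive entries and row and column sums $1$, so it has $x$ on the diagonal and $1-x$ off it, with $0<x<1$; since $p_c(2)=2$, the entries of $A$ are the square roots.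

\emph{Signs.} For diagonal $\pm1$ matrices, each product $\prod_ia_{i\sigma(i)}$ meets every row and column once, so $\operatorname{per}(D_1|A|D_2)=\det D_1\det D_2\operatorname{per}|A|$. This proves the ``if'' part. Conversely, let $\operatorname{per}(A)=1$. Then $1=\operatorname{per}(A)\le\operatorname{per}|A|\le1$, so $|A|$ has the block form and every nonzero product $\prod_ia_{i\sigma(i)}$ is positive. Take rows $i\ne k$ and columns $j\ne l$ of one block. All entries inside the blocks are nonzero, so there is a permutation with $\sigma(i)=j$, $\sigma(k)=l$ and nonzero product, and exchanging these two values gives another one. Both products are positive, hence $a_{ij}a_{kl}a_{il}a_{kj}>0$; this also holds for $i=k$ or $j=l$, when the left side is a nonzero square. Fix a row $k$ and a column $l$ in each block, and put $s_i=\operatorname{sgn}(a_{il})$ and $t_j=\operatorname{sgn}(a_{kj}a_{kl})$ for the rows $i$ and columns $j$ of that block. Then $\operatorname{sgn}(a_{ij})=s_it_j$ on the block, so $A=D_1|A|D_2$ with $D_1=\operatorname{diag}(s_i)$ and $D_2=\operatorname{diag}(t_j)$. The formula above gives $\det D_1\det D_2=1$.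
\end{proof}

\section{Arbitrary exponents}\label{sec:all}

To pass from $p_i$ to $p_c(r_i)$ we need the comparison of norms on $r$ coordinates. Let $0<p<q\le\infty$, $1\le r\le n$, and let $x\in\mathbb{R}^n$ be a nonzero vector with at most $r$ nonzero entries. Then
\begin{equation}\label{eq:norms}
\|x\|_q\le\|x\|_p\le r^{1/p-1/q}\|x\|_q .
\end{equation}
The first inequality is an equality if and only if $x$ has one nonzero entry, and the second if and only if $x$ has exactly $r$ nonzero entries, all of the same modulus. For the first, normalize $\|x\|_p=1$. Then $|x_j|\le1$, so $\|x\|_\infty\le1$ and, for finite $q$, $\sum_j|x_j|^q\le\sum_j|x_j|^p=1$; in both cases equality forces some $|x_j|=1$, and then the other entries vanish. For the second, sum over a set of $r$ coordinates that contains the support. If $q<\infty$, strict concavity of $t\mapsto t^{p/q}$ gives $\frac1r\sum_j|x_j|^p\le(\frac1r\sum_j|x_j|^q)^{p/q}$, and if $q=\infty$ we have $\frac1r\sum_j|x_j|^p\le\|x\|_\infty^p$; in both cases equality means that the $r$ moduli are equal.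

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Put $M_i=\max\{1,(r_i!)^{1/r_i}r_i^{-1/p_i}\}$. For $r_i=1$ we have $M_i=1$, and for $r_i\ge2$ we have $(r_i!)^{1/r_i}r_i^{-1/p_i}=r_i^{1/p_c(r_i)-1/p_i}$. Call a row with $r_i\ge2$ \emph{supercritical}, \emph{critical} or \emph{subcritical} according as $p_i$ is larger than, equal to or smaller than $p_c(r_i)$. Then $M_i>1$ exactly for the supercritical rows.

\emph{The bound.} Let $A$ be admissible. Put $N_i=\|a_i\|_{p_c(r_i)}$ if $r_i\ge2$ and $N_i=1$ if $r_i=1$, and let $B$ be the matrix with rows $a_i/N_i$. We have $N_i\le M_i$ for all $i$. For critical rows and rows with $r_i=1$, both numbers are $1$. For a subcritical row the first inequality in \eqref{eq:norms} gives $N_i\le1=M_i$, with equality if and only if $a_i$ has one nonzero entry. For a supercritical row the second inequality gives $N_i\le r_i^{1/p_c(r_i)-1/p_i}=M_i$, with equality if and only if $a_i$ has exactly $r_i$ nonzero entries, all of the same modulus. Theorem~\ref{thm:main} applies to $B$, so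
\begin{equation}\label{eq:scale}
\operatorname{per}(A)=\operatorname{per}(B)\prod_iN_i\le\prod_iN_i\le\prod_iM_i .
\end{equation}

\emph{The condition is sufficient.} Suppose $r\lceil m_r/r\rceil\le m_r+e_r$ for all $r\ge2$. For each $r$, add $r\lceil m_r/r\rceil-m_r$ critical rows with $r_i=r$ to the $m_r$ supercritical rows with $r_i=r$, and split these rows into groups of $r$. Give each group an $r\times r$ block whose row $i$ has all entries equal to $r^{-1/p_i}$, and give each remaining row a block $[1]$. The direct sum is an admissible $n\times n$ matrix after a permutation of the rows. An $r\times r$ block has permanent $r!\prod_ir^{-1/p_i}=\prod_i(r!)^{1/r}r^{-1/p_i}=\prod_iM_i$, with products over the rows of the block, since these rows are critical or supercritical. The remaining rows have $M_i=1$. So the permanent is $\prod_{i=1}^nM_i$.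

\emph{The condition is necessary.} Let $A$ be admissible with $\operatorname{per}(A)=U=\prod_iM_i$. Replacing $A$ by $|A|$ does not decrease the permanent, so we may take $A\ge0$. By \eqref{eq:scale}, $N_i=M_i$ for all $i$ and $\operatorname{per}(B)=1$, so $B$ has the block form of Theorem~\ref{thm:equality}. Fix $r\ge2$. A supercritical row with $r_i=r$ has exactly $r$ nonzero entries, so it lies in an $r\times r$ block of type (ii) or (iii). Every row $k$ of that block has $r_k=r$ and $r\ge2$ nonzero entries, so it is not subcritical, since that would give $N_k<M_k$. Hence the blocks that contain a supercritical row with $r_i=r$ consist of all $m_r$ such rows together with $s$ critical rows, where $0\le s\le e_r$, and $r$ divides $m_r+s$. Therefore $r\lceil m_r/r\rceil\le m_r+s\le m_r+e_r$.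
\end{proof}

\begin{example}
Let $n=3$, $r_i=2$ and $p_i=\infty$ for all $i$. Then $m_2=3$ and $e_2=0$, the condition $4\le3$ fails, and the bound $2^{3/2}$ is not attained. In fact $U=2$: the permanent of an admissible $A$ is at most that of the $0/1$ matrix with the same nonzero positions, which is an integer at most $2^{3/2}<3$, and $J_3-I_3$ has permanent $2$.
\end{example}

\begin{proof}[Proof of Corollary~\ref{cor:cons}]
(a) If $p\le p_c(r)$, every factor in Theorem~\ref{thm:all} is $1$. If $p>p_c(r)$, the admissible matrix $r^{-1/p}J_r\oplus I_{n-r}$ has permanent $r!\,r^{-r/p}>1$.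

(b) The bound of Theorem~\ref{thm:all} is $\max\{1,(n!)^{1/n}n^{-1/p}\}^n=\max\{1,n!\,n^{-n/p}\}$. The admissible matrices $I_n$ and $n^{-1/p}J_n$ have permanents $1$ and $n!\,n^{-n/p}$, and the second number exceeds $1$ exactly when $p>p_c(n)$.

(c) Row $i$ has $r_i\ge1$ nonzero entries and is a unit vector in $\ell_\infty$. With $p_i=\infty$, the $i$-th factor in Theorem~\ref{thm:all} is $(r_i!)^{1/r_i}$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Sam}
Alex Samorodnitsky, \emph{An upper bound for permanents of nonnegative matrices}, arXiv:math/0605147 (2006).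
\end{thebibliography}
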